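# Averaged traces of unitary matrices and the generators of the Goldman Lie algebra

## 1. The averaged trace $T_{N,\varphi}$ and the bracket it annihilates

Let $\pi$ be the free group on $a_1,b_1,\dots,a_g,b_g$, and put
$$\zeta=\zeta_g\cdots\zeta_1,\qquad \zeta_k=b_k^{-1}a_kb_ka_k^{-1}.$$
A homomorphism $\rho:\pi\to U(N)$ is the same thing as a choice of $2g$ unitary matrices, so $\mathrm{Hom}(\pi,U(N))=U(N)^{2g}$. This compact group has a normalized Haar measure $d\rho$. For $\alpha\in\pi$ and a continuous function $\varphi:U(N)\to\mathbb C$ define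
$$T_{N,\varphi}(\alpha)=\int_{U(N)^{2g}}\mathrm{tr}\,\rho(\alpha)\;\varphi(\rho(\zeta))\,d\rho. \tag{1}$$
We choose all generators at random, take the trace of the word $\alpha$, and weight the outcome by the value of the single word $\zeta$. The number depends only on the conjugacy class of $\alpha$. The whole talk turns on this integral.

Here is what it is for. The group $\pi$ is the fundamental group of a surface $\Sigma_0$ of genus $g$ with one boundary component, $\zeta$ is its boundary loop, and conjugacy classes in $\pi$ are free homotopy classes of loops. The vector space spanned by these classes carries a Lie bracket, and we shall prove that $T_{N,\varphi}$ vanishes on all brackets. There are many choices of $N$ and $\varphi$, so we obtain many linear functionals that vanish on brackets, and these show that the Lie algebra needs infinitely many generators.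

**Definition (Goldman Lie algebra).** Let $\Sigma$ be a compact connected oriented surface, $\hat\pi$ the set of free homotopy classes of oriented loops (continuous maps $S^1\to\Sigma$), and $L(\Sigma)=\mathbb Q\hat\pi$ the $\mathbb Q$-vector space with basis $\hat\pi$. For $\alpha,\beta\in\hat\pi$ choose representing immersed loops in general position, so that they meet only in transverse double points, and set
$$[\alpha,\beta]=\sum_{p\in\alpha\cap\beta}\varepsilon(p;\alpha,\beta)\,|\alpha_p\beta_p|.$$
Here $\varepsilon=+1$ if (direction of $\alpha$, direction of $\beta$) is a positive frame at $p$ and $-1$ otherwise, $\alpha_p\beta_p$ is the product of the two loops based at $p$, and $|\cdot|$ is the free homotopy class. Extended bilinearly, this is a well-defined Lie bracket on $\mathbb Q\hat\pi$, a fact we take as known.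

For example, on a torus with a hole let $a,b$ be the two standard loops, meeting once with sign $+1$. Then $[a,b]=|ab|$. Two disjoint loops have bracket $0$. In particular the class $1$ of the constant loop is central, and so is every power of a boundary loop, because such a power can be pushed into a collar of the boundary, away from any given loop.

The question, from Nariya Kawazumi, Yusuke Kuno, Kazuki Toda, "Generators of the homological Goldman Lie algebra", arXiv:1207.4572 (2012), is whether $L(\Sigma)$ is generated by finitely many elements as a Lie algebra over $\mathbb Q$. We call $\Sigma$ *admissible* if it is closed of genus $g\ge2$, or has genus $g\ge1$ and exactly one boundary component.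

**Theorem 1 (Main Theorem).** For every admissible $\Sigma$ the abelianization $L(\Sigma)/[L(\Sigma),L(\Sigma)]$ is infinite dimensional. Consequently $L(\Sigma)$ is not finitely generated, for every admissible surface.

**Theorem 2.** Let $\Sigma$ have genus $g\ge1$ and one boundary component, with boundary loop $\zeta$, let $L=L(\Sigma)$, and let $Z=\mathrm{span}\{|\zeta^k|:k\in\mathbb Z\}$, a central subspace. Then $Z\cap[L,L]=0$, and $L/([L,L]+Z)$ is still infinite dimensional, so even $L/Z$ is not finitely generated. For $\Sigma$ closed of genus $g\ge2$, $L(\Sigma)/\mathbb Q1$ is not finitely generated.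

**Theorem 3.** For a compact connected oriented surface, $\mathbb Q\hat\pi$ is finitely generated if and only if the surface is a sphere, a disc or a closed torus. In all other cases the abelianization is infinite dimensional.

Conventions: manifolds are smooth; paths are composed from left to right; $|\cdot|$ also denotes the linear map $\mathbb Q\pi_1\to\mathbb Q\hat\pi$, which satisfies $|xy|=|yx|$. A linear map on $L(\Sigma)$ may be specified on the basis $\hat\pi$.

## 2. Lie traces, and how much homology detects

**Definition (Lie trace).** A *Lie trace* on a Lie algebra $L$ over $\mathbb Q$ is a $\mathbb Q$-linear map $L\to\mathbb C$ vanishing on $[L,L]$.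

On the Lie algebra of $n\times n$ matrices the usual trace is an example. If $L$ is generated by a finite set $S$, then $L$ is spanned by $S$ together with iterated brackets of elements of $S$, so $\dim L/[L,L]\le|S|$. Hence **a Lie algebra with infinite-dimensional abelianization is not finitely generated**, and infinitely many linearly independent Lie traces show that the abelianization is infinite dimensional.

The first place to look for traces is homology. Sending a loop to its class gives a map $L(\Sigma)\to\mathbb QH_1(\Sigma;\mathbb Z)$, where the target has basis $H_1$ and bracket $[x,y]=(x\cdot y)(x+y)$. It is a Lie homomorphism, since $|\alpha_p\beta_p|\mapsto x+y$ and $\sum_p\varepsilon(p;\alpha,\beta)=x\cdot y$. It is surjective, since $\pi_1\to H_1$ is. Let us see what it decides.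

**Lemma 4.** (a) For a sphere, a disc and a closed torus, $L(\Sigma)$ is finitely generated. (b) If $\Sigma$ has at least two boundary components, $L(\Sigma)/[L(\Sigma),L(\Sigma)]$ is infinite dimensional.

*Proof.* (a) For the sphere and the disc $\hat\pi$ is one point and $\dim L=1$. For the closed torus $\pi_1$ is abelian, so $L=\mathbb QH_1$ with $H_1=\mathbb Z e_1+\mathbb Ze_2$. We claim that $0,\pm e_1,\pm e_2$ generate. Let $(i,j)$ lie in the subalgebra they generate. If $j\ne0$, then $(\pm e_1)\cdot(i,j)\neq0$, so bracketing with $\pm e_1$ gives $(i\pm1,j)$. If $i\ne0$, bracketing with $\pm e_2$ gives $(i,j\pm1)$. From $(1,0)$ we get all $(1,j)$; from these all $(i,j)$ with $j\ne0$; from $(i,1)$ with $i\ne0$ we get all $(i,0)$ with $i\ne0$; and $(0,0)$ is a generator.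

(b) The class $z\in H_1$ of a boundary component has infinite order, because the only relation among the boundary classes is that their sum, suitably oriented, is $0$, and there are at least two of them. Moreover $z\cdot x=0$ for all $x$, since a boundary loop can be made disjoint from any loop. If $x+y=kz$, then $x\cdot y=x\cdot(kz-x)=0$. So the coefficient of $kz$ in $[x,y]=(x\cdot y)(x+y)$ is always $0$. Thus "coefficient of $kz$" is a Lie trace on $\mathbb QH_1$ for each $k\in\mathbb Z$. These functionals are linearly independent, and remain so when pulled back along the surjection $L(\Sigma)\to\mathbb QH_1$. $\square$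

The annulus shows (b) plainly: all loops can be made disjoint, the bracket is zero, and $L$ itself is infinite dimensional.

For an admissible surface this method stops, and we can see exactly where. The intersection form on $H_1$ is now nondegenerate. If $z\ne0$, pick $x$ with $x\cdot z\ne0$ and put $y=z-x$. Then $[x,y]=(x\cdot z)\,z$, so the basis vector $z$ is a bracket up to a nonzero scalar. Only the basis vector $0\in H_1$ survives, through the trace "coefficient of $0$" (if $x+y=0$, then $x\cdot y=0$). So $\mathbb QH_1$ has one-dimensional abelianization, and homology gives a single Lie trace. For genus one with one boundary component the quotient $\mathbb QH_1$ is even finitely generated, by the computation in Lemma 4(a).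

This one trace is the case $N=1$ of (1). Indeed $\rho(\zeta)=1$ when $N=1$, and $\int\rho(\alpha)\,d\rho$ over $U(1)^{2g}$ is $1$ if $\alpha$ is null-homologous and $0$ otherwise, so $T_{1,\varphi}=\varphi(1)\cdot(\text{coefficient of }0)$. Replacing $1\times1$ matrices by $N\times N$ matrices is how we shall go further. A single representation is not enough: $\alpha\mapsto\mathrm{tr}\,\rho(\alpha)$ is not a Lie trace when $\rho$ is trivial, since $[a,b]=|ab|\mapsto N$. One must average. On this bracket the average does vanish: the substitution $\rho(a)\mapsto\lambda\rho(a)$ with $\lambda\in U(1)$ preserves $d\rho$ and $\rho(\zeta)$, so $T_{N,\varphi}(ab)=\lambda T_{N,\varphi}(ab)$ for all $\lambda$. To prove that every bracket is killed, we need a formula for the bracket in terms of words.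

## 3. A disc with $2g$ bands and its boundary word

This section builds a model of $\Sigma_0$ in which intersections of two words can be read off from an ordering of $4g$ intervals.

Let $D$ be an oriented disc and $*\in\partial D$. Let $I_1,\dots,I_{4g}\subset\partial D\setminus\{*\}$ be disjoint closed intervals met in this order going counterclockwise (ccw) from $*$. Attach $2g$ bands orientably, band $\gamma_i$ joining $I_{s(i)}$ to $I_{t(i)}$. The bands are named $a_1,b_1,\dots,a_g,b_g$, with
$$(s,t)=(4k-3,\,4k-1)\ \text{for } a_k,\qquad (s,t)=(4k-2,\,4k)\ \text{for } b_k .$$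
Call the result $\Sigma_0$. Then $\pi=\pi_1(\Sigma_0,*)$ is free on the loops $\gamma_i$ that leave $D$ through $I_{s(i)}$ and return through $I_{t(i)}$. For a letter $x=\gamma_i^{\pm1}$ let $p(x)$ be the index of the interval through which it leaves $D$, and $\bar p(x)$ the index of the interval through which it re-enters:
$$p(\gamma_i)=\bar p(\gamma_i^{-1})=s(i),\qquad \bar p(\gamma_i)=p(\gamma_i^{-1})=t(i).$$

**The boundary circle.** When one travels outward across $\partial D$, the left side is the ccw side; when one travels inward, the left side is the clockwise (cw) side. Since bands are attached orientably, left stays left along a band. So a path leaving along the band edge at the ccw end of $I_p$ arrives at the cw end of the other interval. Now follow $\partial\Sigma_0$ clockwise from $*$. We first meet the ccw end of $I_{4g}$, depart along $b_g^{-1}$, and arrive at the cw end of $I_{4g-2}$. Continuing clockwise we meet $I_{4g-3}$, depart along $a_g$, and arrive at $I_{4g-1}$. Next we depart from $I_{4g-2}$ along $b_g$ and arrive at $I_{4g}$; then from $I_{4g-1}$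 along $a_g^{-1}$, arriving at $I_{4g-3}$. The next departure is from $I_{4g-4}$, and the pattern repeats with $k=g-1$, and so on. The last letter is $a_1^{-1}$, arriving at $I_1$, and then we return to $*$. All $4g$ band edges are used, so there is exactly one boundary circle. As $\chi(\Sigma_0)=1-2g$, the genus is $g$. The boundary loop is $\zeta=\zeta_g\cdots\zeta_1$ as in Section 1. If $\zeta=z_1\cdots z_{4g}$ in letters, the walk shows
$$p(z_1)=4g,\qquad p(z_{j+1})=\bar p(z_j)-1,\qquad \bar p(z_{4g})=1. \tag{2}$$

## 4. The bracket as a derivation of the free group algebra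

The aim is a derivation $D_\alpha$ of $\mathbb Q\pi$ which computes $[\alpha,\cdot\,]$ and annihilates $\zeta$. The second property lets us insert the weight $\varphi(\rho(\zeta))$ in (1).

Let $\alpha\in\hat\pi$ be given by a cyclic word $x_1\cdots x_n$ (indices in $\mathbb Z/n$), not necessarily reduced. Put $R_l=x_lx_{l+1}\cdots x_{l-1}\in\pi$ ($n$ letters; this is $\alpha$ read from just before $x_l$), $p_l=p(x_l)$, $\bar p_l=\bar p(x_l)$, and
$$A_p=\sum_{l:\,p_l=p}R_l-\sum_{l:\,\bar p_l=p}R_{l+1},\qquad S_p=\sum_{m\le p}A_m,\quad S_0=0,\qquad B_p=\tfrac12(S_p+S_{p-1}).$$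
Each strand of $\alpha$ crossing $\partial D$ at $I_p$ contributes to $A_p$, with $+$ if outward and $-$ if inward. Note that $S_{4g}=\sum_lR_l-\sum_lR_{l+1}=0$. For the empty word all these are $0$.

**Step 1: a commutation rule.** For every letter $x$,
$$A_{p(x)}\,x=-x\,A_{\bar p(x)}. \tag{3}$$
First let $x=\gamma_i$, so the claim is $A_{s(i)}\gamma_i=-\gamma_iA_{t(i)}$. Only letters $x_l=\gamma_i^{\pm1}$ contribute to either side. If $x_l=\gamma_i$, it contributes $R_l$ to $A_{s(i)}$ and $-R_{l+1}$ to $A_{t(i)}$, and $R_l\gamma_i=x_lx_{l+1}\cdots x_{l-1}\gamma_i=\gamma_iR_{l+1}$. If $x_l=\gamma_i^{-1}$, it contributes $-R_{l+1}$ to $A_{s(i)}$ and $R_l$ to $A_{t(i)}$, and $R_{l+1}\gamma_i=x_{l+1}\cdots x_{l-1}=\gamma_iR_l$. In both cases the contributions to the two sides agree. For $x=\gamma_i^{-1}$, multiply the identity for $\gamma_i$ by $\gamma_i^{-1}$ on both sides.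

**Step 2: the derivation.** Let $D_\alpha$ be the derivation of $\mathbb Q\pi$ with
$$D_\alpha(\gamma_i)=B_{s(i)}\gamma_i-\gamma_iB_{t(i)}.$$
Then $D_\alpha(\gamma_i^{-1})=-\gamma_i^{-1}D_\alpha(\gamma_i)\gamma_i^{-1}=B_{t(i)}\gamma_i^{-1}-\gamma_i^{-1}B_{s(i)}$. So $D_\alpha(x)=B_{p(x)}x-xB_{\bar p(x)}$ for every letter $x$. Since $B_p=S_p-\frac12A_p=S_{p-1}+\frac12A_p$, the right side equals $S_{p(x)}x-xS_{\bar p(x)-1}-\frac12\big(A_{p(x)}x+xA_{\bar p(x)}\big)$, and (3) gives
$$D_\alpha(x)=B_{p(x)}x-xB_{\bar p(x)}=S_{p(x)}x-xS_{\bar p(x)-1}. \tag{4}$$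
The first form is symmetric and will serve for the divergence; the second is adapted to the drawing.

**Example.** Let $g=1$, so $a$ has $(s,t)=(1,3)$ and $b$ has $(2,4)$. Take $\alpha=ab$. Then $R_1=ab$, $R_2=ba$, and $A_1=ab$, $A_2=ba$, $A_3=-ba$, $A_4=-ab$. So $S_1=ab$, $S_2=ab+ba$, $S_3=ab$, $S_4=0$. By (4),
$$D_\alpha(a)=S_1a-aS_2=-aab,\qquad D_\alpha(b)=S_2b-bS_3=abb,$$
hence $D_\alpha(a^{-1})=aba^{-1}$ and $D_\alpha(b^{-1})=-b^{-1}ab$. For $\zeta=b^{-1}aba^{-1}$,
$$D_\alpha(\zeta)=-b^{-1}ababa^{-1}-b^{-1}aabba^{-1}+b^{-1}aabba^{-1}+b^{-1}ababa^{-1}=0 .$$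
Also $|D_\alpha(a^{-1}b^{-1})|=|aba^{-1}b^{-1}|-|a^{-1}b^{-1}ab|=0$, since the two words are cyclic rotations of each other.

**Lemma 5.** (a) $D_\alpha(\zeta)=0=D_\alpha(\zeta^{-1})$. (b) $[\alpha,\beta]=|D_\alpha(w)|$ for every word $w=y_1\cdots y_m$ representing $\beta$.

*Proof of (a).* By the Leibniz rule and the second form of (4),
$$D_\alpha(\zeta)=\sum_jz_1\cdots z_{j-1}\big(S_{p(z_j)}z_j-z_jS_{\bar p(z_j)-1}\big)z_{j+1}\cdots z_{4g}.$$
By (2), $S_{\bar p(z_j)-1}=S_{p(z_{j+1})}$, so the negative part of the $j$-th term cancels the positive part of the $(j+1)$-st. What remains is $S_{4g}\zeta-\zeta S_0=0$. Finally $D_\alpha(\zeta^{-1})=-\zeta^{-1}D_\alpha(\zeta)\zeta^{-1}=0$.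

*Proof of (b).* If the word of $\alpha$ or of $\beta$ is empty, that loop can be taken to be a small circle disjoint from the other loop, and both sides are $0$. Otherwise write $q_j=p(y_j)$, $\bar q_j=\bar p(y_j)$, $R'_j=y_j\cdots y_{j-1}$.

**Drawing $\alpha$.** Choose subintervals $J_p\subset\mathrm{int}\,I_p$ so that the middle part of each band joins $J_{s(i)}$ to $J_{t(i)}$. Let the strands of $\alpha$ run in parallel through the middle parts of the bands, and radially and disjointly through a collar of $\partial D$ in $D$. So for each $l$ the collar contains one outward segment ending in $J_{p_l}$ and one inward segment starting in $J_{\bar p_l}$. The strands are connected up inside $D$ minus the collar, so all self-crossings of $\alpha$ lie there.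

**Drawing $\beta$.** The $j$-th band passage of $\beta$ leaves $D$ through the part of $I_{q_j}$ on the ccw side of $J_{q_j}$, runs through the band disjointly from $\alpha$, and arrives through the part of $I_{\bar q_j}$ on the cw side of $J_{\bar q_j}$. This is possible because both are the left side of the middle part, as seen in the direction of travel. In $D$ let $\beta$ run inside the collar, monotonically in angle and without passing the angle of $*$, from its entry in $I_{\bar q_{j-1}}$ to its exit in $I_{q_j}$. After smoothing corners and a small perturbation, $\alpha$ and $\beta$ are immersed loops in general position, and they meet only in the collar.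

**Counting crossings.** The $j$-th collar arc of $\beta$ goes from the cw side of $J_{\bar q_{j-1}}$ to the ccw side of $J_{q_j}$. If $\bar q_{j-1}\le q_j$, it moves ccw and crosses exactly the radial $\alpha$-segments at $I_m$ with $\bar q_{j-1}\le m\le q_j$. If $\bar q_{j-1}>q_j$, it moves cw and crosses exactly those with $q_j<m<\bar q_{j-1}$. A ccw crossing of an outward segment has $\varepsilon=+1$, since (outward, ccw) is a positive frame; reversing either direction changes the sign.

Base points in the contractible set $D$ may be identified with $*$. On the outward segment of $x_l$ the next letter of $\alpha$ is $x_l$, so $\alpha$ based there is $R_l$. On the inward segment of $x_l$ the next letter is $x_{l+1}$, so it is $R_{l+1}$. The loop $\beta$ based on its $j$-th arc is $R'_j$. So at index $m$ a ccw arc picks up exactly $A_m$ as the signed sum of the $\alpha_p$, and a cw arc picks up $-A_m$. Along the $j$-th arc the total is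
$$\sum_{m=\bar q_{j-1}}^{q_j}A_m\quad\text{(ccw)}\qquad\text{or}\qquad-\sum_{q_j<m<\bar q_{j-1}}A_m\quad\text{(cw)},$$
and both equal $S_{q_j}-S_{\bar q_{j-1}-1}$. Hence, replacing $j$ by $j+1$ in the second sum,
$$[\alpha,\beta]=\sum_j\big|(S_{q_j}-S_{\bar q_{j-1}-1})R'_j\big|=\sum_j|S_{q_j}R'_j|-\sum_j|S_{\bar q_j-1}R'_{j+1}|.$$
On the other hand, by (4), $D_\alpha(y_1\cdots y_m)$ is the sum over $j$ of $y_1\cdots y_{j-1}(S_{q_j}y_j-y_jS_{\bar q_j-1})y_{j+1}\cdots y_m$. Cyclic invariance of $|\cdot|$ turns the two parts into $|S_{q_j}R'_j|$ and $|S_{\bar q_j-1}R'_{j+1}|$. $\square$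

## 5. Zero divergence on $U(N)^{2g}$

Fix $N\ge1$ and write $\mathrm{tr}\,w$ for the function $\rho\mapsto\mathrm{tr}\,\rho(w)$ on $U(N)^{2g}$. The plan is to turn $D_\alpha$ into a vector field $X_\alpha$ with $X_\alpha(\mathrm{tr}\,\beta)=\mathrm{tr}\,[\alpha,\beta]$. If $X_\alpha$ preserves Haar measure, then $\int X_\alpha f\,d\rho=0$ for all smooth $f$, and brackets integrate to zero.

**The vector field.** For $\xi\in\mathfrak u(N)$ let $L^{(i)}_\xi$ be the vector field differentiating along $\rho(\gamma_i)\mapsto\rho(\gamma_i)e^{t\xi}$, with the other $\rho(\gamma_j)$ fixed. Extend $\mathbb C$-linearly to $\xi\in\mathfrak{gl}_N(\mathbb C)=\mathfrak u(N)\otimes\mathbb C$, and let $L^{(i)}_{ab}=L^{(i)}_{E_{ab}}$ for the matrix unit $E_{ab}$ (here $a,b$ are matrix indices). Then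
$$L^{(i)}_{ab}\rho(\gamma_i)=\rho(\gamma_i)E_{ab},\qquad L^{(i)}_{ab}\rho(\gamma_i^{-1})=-E_{ab}\,\rho(\gamma_i^{-1}).$$
Haar measure is invariant under right translation, so $\int L^{(i)}_{ab}f\,d\rho=0$ for smooth $f$. Define
$$X_\alpha=\sum_{i,a,b}(U_i)_{ab}\,L^{(i)}_{ab},\qquad U_i(\rho)=\rho\big(\gamma_i^{-1}D_\alpha(\gamma_i)\big).$$
Then $X_\alpha\rho(\gamma_i)=\rho(\gamma_i)U_i=\rho(D_\alpha\gamma_i)$. As $X_\alpha$ and $D_\alpha$ both satisfy the Leibniz rule,
$$X_\alpha(\rho(w))=\rho(D_\alpha w)\ \text{ entrywise, for all } w\in\mathbb Q\pi. \tag{5}$$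
Applying $\int L^{(i)}_{ab}\big((U_i)_{ab}f\big)d\rho=0$ and the Leibniz rule,
$$\int X_\alpha f\,d\rho=-\int f\,\mathrm{div}_\alpha\,d\rho,\qquad \mathrm{div}_\alpha=\sum_{i,a,b}L^{(i)}_{ab}\big((U_i)_{ab}\big). \tag{6}$$

**A tool for $\mathrm{div}_\alpha$.** We have $\sum_{a,b}(PE_{ab}Q)_{ab}=\sum_{a,b}P_{aa}Q_{bb}=\mathrm{tr}P\,\mathrm{tr}Q$. So for a word $v=v_1\cdots v_k$, differentiating letter by letter,
$$\sum_{a,b}\big(L^{(i)}_{ab}\rho(v)\big)_{ab}=\sum_{r:\,v_r=\gamma_i}\mathrm{tr}(v_1\cdots v_r)\,\mathrm{tr}(v_{r+1}\cdots v_k)-\sum_{r:\,v_r=\gamma_i^{-1}}\mathrm{tr}(v_1\cdots v_{r-1})\,\mathrm{tr}(v_r\cdots v_k), \tag{7}$$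
where the empty word has trace $N$.

**Example continued.** For $g=1$, $\alpha=ab$ we found $D_\alpha(a)=-aab$ and $D_\alpha(b)=abb$. So $U_a=-\rho(ab)$ and $U_b=\rho(b^{-1}abb)$. By (7) the band $a$ contributes $-\mathrm{tr}(a)\,\mathrm{tr}(b)$. The band $b$ contributes $-N\,\mathrm{tr}(ab)$ from the letter $b^{-1}$, then $\mathrm{tr}(b^{-1}ab)\,\mathrm{tr}(b)=\mathrm{tr}(a)\,\mathrm{tr}(b)$ from the first $b$, and $N\,\mathrm{tr}(ab)$ from the last. The total is $0$, but the contribution of each band separately is not: the cancellation happens between bands. The general proof must therefore organize all contributions at once, by pairs of positions in the word $\alpha$.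

**Lemma 6.** $\mathrm{div}_\alpha=0$.

*Proof.* If $\alpha$ is given by the empty word, $X_\alpha=0$. Otherwise proceed in four steps.

**Step 1: coefficients of $B_p$.** Let $\theta(x)=1,\frac12,0$ for $x>0$, $x=0$, $x<0$. In $S_p$ the element $R_l$ occurs with coefficient $1$ if $p_l\le p$, and in $S_{p-1}$ if $p_l\le p-1$; averaging gives $\theta(p-p_l)$. Similarly $R_{l+1}$ occurs in $B_p$ with coefficient $-\theta(p-\bar p_l)$. Shifting the index,
$$B_p=\sum_lb_l(p)R_l,\qquad b_l(p)=\theta(p-p_l)-\theta(p-\bar p_{l-1}).$$

**Step 2: what each pair of positions contributes.** Put $P(l,r)=\mathrm{tr}(x_l\cdots x_{r-1})\,\mathrm{tr}(x_r\cdots x_{l-1})$ for $l\ne r$ in $\mathbb Z/n$, and $P(l,l)=N\,\mathrm{tr}\,\alpha$. Then $P(l,r)=P(r,l)$. By definition of $D_\alpha$, $U_i=\rho(\gamma_i^{-1}B_{s(i)}\gamma_i)-\rho(B_{t(i)})$. So we apply (7) to two kinds of words, where $r$ runs through the $n$ positions $l,l+1,\dots,l-1$.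

For the word $\gamma_i^{-1}x_l\cdots x_{l-1}\gamma_i$, the first and last letters contribute $-N\,\mathrm{tr}\,\alpha+N\,\mathrm{tr}\,\alpha=0$. The inner letters contribute:

* if $x_r=\gamma_i$: $\ \mathrm{tr}(\gamma_i^{-1}x_l\cdots x_r)\,\mathrm{tr}(x_{r+1}\cdots x_{l-1}\gamma_i)=\mathrm{tr}(x_l\cdots x_{r-1})\,\mathrm{tr}(x_r\cdots x_{l-1})=P(l,r)$;
* if $x_r=\gamma_i^{-1}$: $\ -\mathrm{tr}(\gamma_i^{-1}x_l\cdots x_{r-1})\,\mathrm{tr}(x_r\cdots x_{l-1}\gamma_i)=-\mathrm{tr}(x_l\cdots x_r)\,\mathrm{tr}(x_{r+1}\cdots x_{l-1})=-P(l,r+1)$.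

For the word $x_l\cdots x_{l-1}$, (7) gives directly $P(l,r+1)$ if $x_r=\gamma_i$ and $-P(l,r)$ if $x_r=\gamma_i^{-1}$. In the extreme cases $r=l$ and $r+1=l$ one factor is an empty word with trace $N$ and the other is the whole word, which agrees with $P(l,l)=N\,\mathrm{tr}\,\alpha$.

**Step 3: both signs give the same formula.** If $x_r=\gamma_i$, then $(s(i),t(i))=(p_r,\bar p_r)$, and the pair $(l,r)$ contributes $b_l(s(i))P(l,r)-b_l(t(i))P(l,r+1)$ to $\mathrm{div}_\alpha$. If $x_r=\gamma_i^{-1}$, then $(s(i),t(i))=(\bar p_r,p_r)$, and it contributes $-b_l(s(i))P(l,r+1)+b_l(t(i))P(l,r)$. In both cases this is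
$$b_l(p_r)P(l,r)-b_l(\bar p_r)P(l,r+1).$$
Summing over all $(l,r)$ and replacing $r$ by $r-1$ in the second term,
$$\mathrm{div}_\alpha=\sum_{l,r}P(l,r)M(l,r),\qquad M(l,r)=b_l(p_r)-b_l(\bar p_{r-1}),$$
that is,
$$M(l,r)=\theta(p_r-p_l)-\theta(p_r-\bar p_{l-1})-\theta(\bar p_{r-1}-p_l)+\theta(\bar p_{r-1}-\bar p_{l-1}).$$

**Step 4: antisymmetry.** We have $\theta(x)+\theta(-x)=1$ for all $x$. Exchanging $l$ and $r$ negates the arguments of the first and fourth terms of $M$, and exchanges the second and third terms up to negating their arguments. So $M(l,r)+M(r,l)=1-1-1+1=0$. As $P$ is symmetric, $\sum P(l,r)M(l,r)=0$. $\square$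

**Proposition 7.** For every $N\ge1$ and every continuous $\varphi:U(N)\to\mathbb C$, $T_{N,\varphi}$ is a Lie trace on $L(\Sigma_0)$.

*Proof.* It suffices to show $T_{N,\varphi}([\alpha,\beta])=0$ for $\alpha,\beta\in\hat\pi$. For fixed $\alpha,\beta$ this number depends continuously on $\varphi$ in the supremum norm. By Stone–Weierstrass, polynomials in the matrix entries of $u$ and of $u^*=u^{-1}$ are dense in the continuous functions on $U(N)$, so we may take $\varphi$ to be such a polynomial. Then $\varphi(\rho(\zeta))$ is a polynomial in the entries of $\rho(\zeta)$ and $\rho(\zeta^{-1})$, and by (5) and Lemma 5(a) $X_\alpha(\varphi(\rho(\zeta)))=0$. By (5) and Lemma 5(b), $X_\alpha(\mathrm{tr}\,\rho(\beta))=\mathrm{tr}\,\rho([\alpha,\beta])$. Hence, by (6) and Lemma 6,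
$$T_{N,\varphi}([\alpha,\beta])=\int X_\alpha\big(\mathrm{tr}\,\rho(\beta)\,\varphi(\rho(\zeta))\big)\,d\rho=0.\qquad\square$$

Since $\zeta$ is a product of commutators, $\rho(\zeta)\in SU(N)$. So only $\varphi|_{SU(N)}$ matters. By Tietze every continuous function on $SU(N)$ extends to $U(N)$, so we may use any continuous $\varphi$ on $SU(N)$. Write $\mu(\rho)=\rho(\zeta)$, $\mu:U(N)^{2g}\to SU(N)$, and let $m=\mu_*d\rho$ be the distribution of $\rho(\zeta)$.

## 6. Powers of the boundary loop: one boundary component

On powers of $\zeta$ the traces are explicit: $T_{N,\varphi}(|\zeta^k|)=\int_{SU(N)}\mathrm{tr}(u^k)\varphi(u)\,dm(u)$. To use the freedom in $\varphi$ we need to know that $m$ sees all of $SU(N)$.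

**Lemma 8.** $\mu$ is surjective; hence $\mathrm{supp}\,m=SU(N)$.

*Proof.* The image of $\mu$ is invariant under conjugation, so it suffices to hit every unitary diagonal matrix $\mathrm{diag}(d_1,\dots,d_N)$ with $d_1\cdots d_N=1$. Let all generators except $a_1,b_1$ be $1$, let $a_1=\mathrm{diag}(\lambda_1,\dots,\lambda_N)$, and let $b_1$ be a cyclic permutation matrix. For the appropriate direction of the cycle, $b_1^{-1}a_1b_1=\mathrm{diag}(\lambda_2,\dots,\lambda_N,\lambda_1)$, and
$$\zeta=\zeta_1=b_1^{-1}a_1b_1a_1^{-1}=\mathrm{diag}(\lambda_2/\lambda_1,\,\lambda_3/\lambda_2,\dots,\lambda_1/\lambda_N).$$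
With $\lambda_1=1$ and $\lambda_{j+1}=d_j\lambda_j$ this is the given matrix; the last entry is $1/(d_1\cdots d_{N-1})=d_N$. Finally, if $V\subset SU(N)$ is open and nonempty, $\mu^{-1}(V)$ is open and nonempty, so $m(V)>0$. $\square$

**Proposition 9.** The elements $|\zeta^k|$, $k\in\mathbb Z$, are linearly independent in $L(\Sigma_0)/[L(\Sigma_0),L(\Sigma_0)]$.

*Proof.* Let $\sum_kc_k|\zeta^k|\in[L,L]$, a finite sum with $c_k\in\mathbb Q$. Take $N=3$ and put $h(u)=\sum_kc_k\mathrm{tr}(u^k)$. By Proposition 7, $\int h\varphi\,dm=0$ for all continuous $\varphi$ on $SU(3)$. With $\varphi=\bar h$ we get $\int|h|^2dm=0$; since $h$ is continuous and $m$ has full support, $h=0$ on $SU(3)$. On the matrices $\mathrm{diag}(z_1,z_2,z_1^{-1}z_2^{-1})$ this says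
$$f(z_1)+f(z_2)+f(z_1^{-1}z_2^{-1})=0\quad\text{for all }z_1,z_2\in S^1,\qquad f(z)=\sum_kc_kz^k .$$
For $k\ne0$ the monomial $z_1^{-k}z_2^{-k}$ occurs only in the third term, with coefficient $c_k$. A Laurent polynomial that vanishes on the torus is zero, so $c_k=0$. Then $3c_0=0$. $\square$

The choice $N=3$ is not idle. For $N=2$ one has $\mathrm{tr}(u^k)=\mathrm{tr}(u^{-k})$ on $SU(2)$, so $\zeta^k$ and $\zeta^{-k}$ could not be told apart.

Hence the abelianization of $L(\Sigma_0)$ is infinite dimensional and $L(\Sigma_0)$ is not finitely generated. This is Theorem 1 for one boundary component, and also $Z\cap[L,L]=0$ in Theorem 2.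

## 7. Closed surfaces: concentrating the average on $\rho(\zeta)=1$

Let $g\ge2$ and $\Sigma=\Sigma_0\cup\text{disc}$, so $\pi_1(\Sigma)$ is the quotient of $\pi$ by the normal closure of $\zeta$. The inclusion induces a Lie homomorphism $L(\Sigma_0)\to L(\Sigma)$, surjective because loops can be pushed off the disc.

Two things break at once. All $|\zeta^k|$ become $|1|$, so the elements used in Section 6 collapse. And $T_{N,\varphi}$ is not defined on $L(\Sigma)$: we should integrate only over representations with $\rho(\zeta)=1$, that is, take $\varphi$ to be a delta function at $1$. We therefore let $\varphi$ tend to a delta function and control the limit. We must check that the total mass stays bounded (7.1) and that the limit measure charges irreducible representations (7.3), and then find new elements that are seen by $U(N)$ and invisible to smaller unitary groups (7.4). Fix $N\ge1$; $du$ denotes normalized Haar measure on $SU(N)$.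

### 7.1. The distribution of $\rho(\zeta)$ has bounded density

**Lemma 10.** For $g\ge2$ there are a constant $C<\infty$ and a continuous function $F$ on $SU(N)$ with $|F|\le C$ and $m=F\,du$.

*Proof.* **Step 1: pass to $SU(N)$.** A commutator of two unitary matrices depends only on their images in $PU(N)$. The Haar measures on $U(N)$ and on $SU(N)$ both push forward to the unique invariant probability measure on $PU(N)$. So in computing $m$ we may use Haar measure on $SU(N)^{2g}$.

**Step 2: integrals of irreducible representations.** Let $\tau$ be an irreducible representation of $SU(N)$, with dimension $d_\tau$ and character $\chi_\tau$. The matrix $\int\tau(a)\tau(b)\tau(a)^{-1}da$ commutes with $\tau$, so by Schur it is scalar; its trace is $\chi_\tau(b)$, so it equals $\frac{\chi_\tau(b)}{d_\tau}I$. Likewise $\int\chi_\tau(b)\tau(b^{-1})\,db$ commutes with $\tau$ since $\chi_\tau$ is a class function; its trace is $\int\chi_\tau\overline{\chi_\tau}=1$, so it equals $\frac1{d_\tau}I$. Hence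
$$\int\tau(b^{-1}aba^{-1})\,da\,db=\int\tau(b^{-1})\frac{\chi_\tau(b)}{d_\tau}\,db=d_\tau^{-2}I .$$
The matrices $\rho(\zeta_g),\dots,\rho(\zeta_1)$ are independent, so $\int\tau\,dm=d_\tau^{-2g}I$.

**Step 3: the candidate density.** Put $F=\sum_\tau d_\tau^{1-2g}\chi_\tau$. Since $|\chi_\tau|\le d_\tau$ and $g\ge2$,
$$\sum_\tau d_\tau^{1-2g}|\chi_\tau|\le C:=\sum_\tau d_\tau^{2-2g}\le\sum_\tau d_\tau^{-2}.$$
The irreducible representations correspond to integers $l_1>\dots>l_N$ up to a common shift, so they are parametrized by the differences $l_i-l_{i+1}\ge1$. By Weyl's formula,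
$$d_\tau=\prod_{i<j}\frac{l_i-l_j}{j-i}\ge\prod_{i=1}^{N-1}(l_i-l_{i+1}),$$
because $l_i-l_j\ge j-i$ makes every factor at least $1$, and we keep those with $j=i+1$. Therefore $C\le\big(\sum_{n\ge1}n^{-2}\big)^{N-1}=(\pi^2/6)^{N-1}<\infty$. The series converges uniformly, so $F$ is continuous and $|F|\le C$.

**Step 4: $m=F\,du$.** The matrix $\int\chi_{\tau'}\tau\,du$ is scalar with trace $\int\chi_{\tau'}\chi_\tau\,du$, so it is $\delta_{\tau',\tau^*}\,d_\tau^{-1}I$, where $\tau^*$ is the dual. Hence $\int F\tau\,du=d_\tau^{1-2g}d_\tau^{-1}I=d_\tau^{-2g}I=\int\tau\,dm$. The measures $F\,du$ and $m$ have the same integrals against all matrix coefficients, which are dense in the continuous functions by Peter–Weyl. So $m=F\,du$. $\square$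

For $g=1$ the sum $\sum_\tau d_\tau^{2-2g}=\sum_\tau1$ diverges when $N\ge2$, so this bound is lost.

### 7.2. The limiting Lie trace $T_N$

**Construction.** Let $\varphi_\epsilon\ge0$ be continuous on $SU(N)$, supported in the $\epsilon$-ball about $1$, with $\int\varphi_\epsilon\,du=1$. The measures $\varphi_\epsilon(\rho(\zeta))\,d\rho$ on $U(N)^{2g}$ have mass $\int\varphi_\epsilon F\,du\le C$. By weak-$*$ compactness there is a weak-$*$ limit $\nu$ along a sequence $\epsilon\to0$, a finite positive measure. A continuous function supported away from $\mu^{-1}(1)$ has integral $0$ for small $\epsilon$, so $\nu$ is supported on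
$$\mu^{-1}(1)=\mathrm{Hom}(\pi_1(\Sigma),U(N)).$$

**Lemma 11.** $\displaystyle T_N(\alpha)=\int_{\mathrm{Hom}(\pi_1(\Sigma),U(N))}\mathrm{tr}\,\rho(\alpha)\,d\nu(\rho)$ is a well-defined Lie trace on $L(\Sigma)$.

*Proof.* On $L(\Sigma_0)$ the functional $\hat T(\hat\alpha)=\int\mathrm{tr}\,\rho(\hat\alpha)\,d\nu$ is a pointwise limit of the Lie traces $T_{N,\varphi_\epsilon}$ (Proposition 7), hence a Lie trace. Since $\nu$ lives on $\mu^{-1}(1)$, $\hat T(\hat\alpha)$ depends only on the free homotopy class of $\hat\alpha$ in $\Sigma$. So $\hat T$ descends to $T_N$ on $L(\Sigma)$. For loops $\alpha,\beta$ in $\Sigma$ choose representatives $\hat\alpha,\hat\beta$ in $\Sigma_0$. Then $[\alpha,\beta]$ is the image of $[\hat\alpha,\hat\beta]$, and $T_N([\alpha,\beta])=\hat T([\hat\alpha,\hat\beta])=0$. $\square$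

### 7.3. An irreducible representation in the support of $\nu$

So far $\nu$ could be zero, or live on reducible representations. We exhibit a good point.

**Lemma 12.** There is an irreducible $\rho_0\in\mathrm{Hom}(\pi_1(\Sigma),U(N))$ with $\rho_0\in\mathrm{supp}\,\nu$.

*Proof.* **Step 1: the point.** Let $u$ be diagonal unitary with distinct eigenvalues and $v$ a cyclic permutation matrix. A matrix commuting with $u$ is diagonal, and a diagonal matrix commuting with $v$ is scalar; so only scalars commute with both. Let $\rho_0(a_1)=u$, $\rho_0(a_2)=v$ (here $g\ge2$ is used), and send all other generators to $1$. Only scalars commute with the image, so the unitary representation $\rho_0$ is irreducible. All $b_k\mapsto1$, so every $\rho_0(\zeta_k)=1$ and $\rho_0\in\mu^{-1}(1)$.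

**Step 2: $\mu$ is a submersion to $SU(N)$ at $\rho_0$.** Vary $b_k=e^{t\eta_k}$ for $k=1,2$ with $\eta_k\in\mathfrak u(N)$. Then $\zeta_k=e^{-t\eta_k}\,a_ke^{t\eta_k}a_k^{-1}$ has derivative $(\mathrm{Ad}_{a_k}-1)\eta_k$ at $t=0$, and the derivative of the product $\zeta$ is the sum of these, all factors being $1$ at $t=0$. So the image of $d\mu_{\rho_0}$ contains $\mathrm{Im}(\mathrm{Ad}_u-1)+\mathrm{Im}(\mathrm{Ad}_v-1)\subset\mathfrak{su}(N)$. For the invariant inner product on $\mathfrak u(N)$, $\mathrm{Ad}_u$ is orthogonal, so the orthogonal complement of $\mathrm{Im}(\mathrm{Ad}_u-1)$ is $\ker(\mathrm{Ad}_u^{-1}-1)=\ker(\mathrm{Ad}_u-1)$, and similarly for $v$. The complement of the sum is therefore $\ker(\mathrm{Ad}_u-1)\cap\ker(\mathrm{Ad}_v-1)=i\mathbb R\cdot1$, by Step 1. Hence the sum, and the image of $d\mu_{\rho_0}$, is $\mathfrak{su}(N)$.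

**Step 3: $\nu$ charges every neighborhood of $\rho_0$.** By the submersion theorem a neighborhood of $\rho_0$ has coordinates $(u,t)$, with $u$ in a neighborhood $V$ of $1$ in $SU(N)$ and $t$ in an open subset of some $\mathbb R^k$, in which $\mu(u,t)=u$ and $d\rho=h(u,t)\,du\,dt$ with $h>0$ smooth. Let $W\ge0$ be continuous with compact support in this neighborhood and $W(\rho_0)>0$. Put $w(u)=\int W(u,t)h(u,t)\,dt$. It is continuous and $w(1)>0$. For small $\epsilon$,
$$\int W\,\varphi_\epsilon(\rho(\zeta))\,d\rho=\int\varphi_\epsilon(u)\,w(u)\,du .$$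
The left side tends to $\int W\,d\nu$ along the chosen sequence, and the right side tends to $w(1)$. So $\int W\,d\nu=w(1)>0$. As $W$ may have arbitrarily small support, $\rho_0\in\mathrm{supp}\,\nu$. $\square$

On a closed torus Step 1 is impossible for $N\ge2$: two commuting unitary matrices are simultaneously diagonalizable, so no such representation is irreducible.

### 7.4. Elements seen first in dimension $N$

To separate $T_1,T_2,T_3,\dots$ we want an element on which $T_M$ vanishes for $M<N$ but $T_N$ does not. A polynomial identity valid for small matrices and false for $N\times N$ matrices produces it.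

**Definition (standard polynomial).** $s_k(X_1,\dots,X_k)=\sum_{\sigma\in S_k}\mathrm{sgn}(\sigma)X_{\sigma(1)}\cdots X_{\sigma(k)}$, and $s_0=1$.

For example $s_2(X,Y)=XY-YX$ vanishes on $1\times1$ matrices and not on $2\times2$ matrices. The Amitsur–Levitzki theorem says that $s_{2n}$ vanishes identically on $n\times n$ matrices. So for $N\ge2$ the polynomial $s_{2N-2}$ vanishes on $M_{N-1}(\mathbb C)$, hence on $M_M(\mathbb C)$ for $1\le M\le N-1$, embedded as a corner block. On $M_N(\mathbb C)$ it does not vanish:
$$s_{2N-2}(E_{11},E_{12},E_{22},E_{23},\dots,E_{N-1,N-1},E_{N-1,N})=E_{1N}.$$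
Indeed, a product of these matrix units is nonzero only if consecutive indices match. Indices never decrease along such a product, so $E_{11}$ must come first, then $E_{12}$, then $E_{22}$, and so on: only the displayed order survives.

**Proposition 13.** For $\Sigma$ closed of genus $g\ge2$ there are $y_1,y_2,\dots\in L(\Sigma)$ with $T_M(y_N)=0$ for $M<N$ and $T_N(y_N)>0$. Hence $L(\Sigma)/[L(\Sigma),L(\Sigma)]$ is infinite dimensional, and $L(\Sigma)$ is not finitely generated.

*Proof.* For each $N$ let $\nu$, $T_N$ and $\rho_0$ be as above.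

**Step 1: a group algebra element $x_N$ with $\rho_0(x_N)\ne0$.** For $N=1$ take $x_1=1$. For $N\ge2$, Burnside's theorem says that $\rho_0(\pi_1(\Sigma))$ spans $M_N(\mathbb C)$. As $s_{2N-2}$ is multilinear and not identically zero on $M_N(\mathbb C)$, it is nonzero on some tuple from a spanning set. So there are $g_1,\dots,g_{2N-2}\in\pi_1(\Sigma)$ such that $x_N:=s_{2N-2}(g_1,\dots,g_{2N-2})\in\mathbb Q\pi_1(\Sigma)$ has $\rho_0(x_N)\ne0$.

**Step 2: make it positive.** Let $x\mapsto x^*$ be the linear extension of $g\mapsto g^{-1}$. Then $\rho(x^*)=\rho(x)^*$ for unitary $\rho$ and $x\in\mathbb Q\pi_1(\Sigma)$. Put $y_N=|x_Nx_N^*|\in L(\Sigma)$. For $M<N$ every $M$-dimensional $\rho$ has $\rho(x_N)=0$, so $T_M(y_N)=0$. On the other hand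
$$T_N(y_N)=\int\mathrm{tr}\big(\rho(x_N)\rho(x_N)^*\big)\,d\nu>0,$$
since the integrand is continuous, nonnegative, and positive at $\rho_0\in\mathrm{supp}\,\nu$.

**Step 3: triangularity.** For each $n$ the matrix $(T_M(y_N))_{1\le M,N\le n}$ is triangular with nonzero diagonal. If $\sum_{N\le n}c_Ny_N\in[L,L]$, applying $T_1,\dots,T_n$ gives an invertible linear system with zero right side, so all $c_N=0$. So the classes of $y_1,\dots,y_n$ in $L/[L,L]$ are linearly independent, for every $n$. $\square$

With Section 6 this proves Theorem 1.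

## 8. Dividing out the boundary loops

The proof in Section 6 used only the central elements $|\zeta^k|$, and one may ask whether the rest of the algebra is small. Theorem 2 says it is not. Let $L=L(\Sigma_0)$. The space $Z$ is central, since $\zeta^k$ can be pushed into a collar of $\partial\Sigma_0$, and $Z\cap[L,L]=0$ by Proposition 9. The abelianization of $L/Z$ is $L/([L,L]+Z)$, so we must show that this is infinite dimensional.

**Case $g\ge2$, and closed surfaces.** The surjection $L(\Sigma_0)\to L(\Sigma)$ onto the closed case maps $Z$ onto $\mathbb Q1$. So $L(\Sigma_0)/([L(\Sigma_0),L(\Sigma_0)]+Z)$ maps onto $L(\Sigma)/([L(\Sigma),L(\Sigma)]+\mathbb Q1)$. The latter is the infinite-dimensional space of Proposition 13 divided by at most one dimension, so it is infinite dimensional. It is also the abelianization of $L(\Sigma)/\mathbb Q1$, which is therefore not finitely generated.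

**Case $g=1$.** Filling the disc gives a closed torus, where nothing is left, so a different argument is needed. We correct the plain averages $T_{N,1}$ (that is, $\varphi=1$) by further Lie traces so that they vanish on $Z$. Now $\pi$ is free on $a,b$ and $\zeta=b^{-1}aba^{-1}$. Put $\gamma_3=[\pi,[\pi,\pi]]$.

**Step 1: an invariant of null-homologous loops.** We claim that $[\pi,\pi]/\gamma_3\cong\mathbb Z$ is generated by $\zeta$ and central in $\pi/\gamma_3$. Centrality is the definition of $\gamma_3$. Modulo $\gamma_3$ the commutator $xyx^{-1}y^{-1}$ is bilinear and alternating in the homology classes of $x,y$, so $[\pi,\pi]/\gamma_3$ is generated by the commutator of $a$ and $b$, and $\zeta$, the commutator of $b^{-1}$ and $a$, represents the same class. It has infinite order: the homomorphism to unitriangular integer $3\times3$ matrices with $a\mapsto1+E_{12}$, $b\mapsto1+E_{23}$ kills $\gamma_3$ and sends $\zeta$ to $1+E_{13}$, because $(1+E_{12})(1+E_{23})=(1+E_{23})(1+E_{12})(1+E_{13})$ and $1+E_{13}$ is central.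

For null-homologous $\alpha$ define $c(\alpha)\in\mathbb Z$ by $\alpha\equiv\zeta^{c(\alpha)}$ mod $\gamma_3$. By centrality it is a conjugacy invariant. For $m\in\mathbb Z$ let $e_m(\alpha)=1$ if $[\alpha]=0\in H_1$ and $c(\alpha)=m$, and $e_m(\alpha)=0$ otherwise, extended linearly to $L$. For instance $e_m(|\zeta^k|)=\delta_{mk}$.

**Lemma 14.** Each $e_m$ is a Lie trace on $L$.

*Proof.* Let $\omega$ be a primitive $N$-th root of unity, $N\ge1$. Then $\omega1\in SU(N)=\mathrm{supp}\,m$ by Lemma 8. Let $\varphi_\epsilon\ge0$ be continuous, supported in the $\epsilon$-ball about $\omega1$ and positive at $\omega1$. The measure $\varphi_\epsilon(\rho(\zeta))\,d\rho$ has positive mass, so it can be normalized to a probability measure; this replaces the bound of 7.1. Let $\nu$ be a weak-$*$ limit along a sequence $\epsilon\to0$. It is a probability measure supported on $\mu^{-1}(\omega1)$, and $T(\alpha)=\int\mathrm{tr}\,\rho(\alpha)\,d\nu$ is a pointwise limit of Lie traces (Proposition 7), hence a Lie trace.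

We compute $T$. Both $d\rho$ and $\mu$ are invariant under $(\rho(a),\rho(b))\mapsto(\lambda\rho(a),\lambda'\rho(b))$ for $\lambda,\lambda'\in U(1)$, hence so is $\nu$. So $T(\alpha)=\lambda^r\lambda'^sT(\alpha)$ for $\alpha$ of homology class $(r,s)$, and $T(\alpha)=0$ when $(r,s)\ne0$. Now let $[\alpha]=0$. On $\mathrm{supp}\,\nu$ the matrix $\rho(\zeta)=\omega1$ is scalar. As $[\pi,\pi]$ is the normal closure of $\zeta$, $\rho([\pi,\pi])$ consists of scalars, and therefore $\rho(\gamma_3)=1$. So $\mathrm{tr}\,\rho(\alpha)=N\omega^{c(\alpha)}$. Altogether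
$$T=N\sum_m\omega^me_m .$$
For $y\in[L,L]$ the Laurent polynomial $\sum_me_m(y)z^m$ thus vanishes at every root of unity ($N$ and $\omega$ were arbitrary). It has infinitely many zeros, so all $e_m(y)=0$. $\square$

**Step 2: corrected traces.** Put
$$T'_N=T_{N,1}-\sum_{m\in\mathbb Z}T_{N,1}(|\zeta^m|)\,e_m .$$
At each element of $L$ only finitely many terms are nonzero. By Proposition 7 and Lemma 14, $T'_N$ is a Lie trace. It vanishes on $Z$, since $e_m(|\zeta^k|)=\delta_{mk}$.

**Step 3: test elements that the correction does not see.** Let $J=\ker(\mathbb Q\pi\to\mathbb Q[\pi/\gamma_3])$, a two-sided ideal. The map $e_m\circ|\cdot|:\mathbb Q\pi\to\mathbb Q$ factors through $\mathbb Q[\pi/\gamma_3]$, so it vanishes on $J$. We want elements as in 7.4, built inside $J$.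

Let $N\ge2$. Let $\rho_0(a)=\mathrm{diag}(\lambda_1,\dots,\lambda_N)$ with distinct unit $\lambda_j$ whose cyclic ratios $\lambda_j/\lambda_{j+1}$ are not all equal, and let $\rho_0(b)$ be a cyclic permutation matrix. For example $\lambda_j=e^{ij}$ will do: if all cyclic ratios were equal, their product being $1$, each would be an $N$-th root of unity, but $\lambda_1/\lambda_2=e^{-i}$ is not. As in Lemma 12, $\rho_0$ is irreducible. The matrix $\rho_0(\zeta)$ is diagonal with entries these ratios or their inverses, cyclically ordered. It is not scalar, so it does not commute with $\rho_0(b)$. Thus the commutator $h=\zeta b\zeta^{-1}b^{-1}\in\gamma_3$ has $\rho_0(h)\ne1$. Since $h-1\in J$, $\rho_0(J)\ne0$. The $\mathbb C$-span of $\rho_0(J)$ is a nonzero two-sided ideal of the $\mathbb C$-span of $\rho_0(\pi)$, which is $M_N(\mathbb C)$ by Burnside. As $M_N(\mathbb C)$ is simple, $\rho_0(J)$ spans $M_N(\mathbb C)$. By multilinearity of $s_{2N-2}$ there are $h_1,\dots,h_{2N-2}\in J$ such that $x_N=s_{2N-2}(h_1,\dots,h_{2N-2})$ has $\rho_0(x_N)\ne0$. Let $y_N=|x_Nx_N^*|$.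

**Step 4: triangularity.** Since $x_N\in J$, also $x_Nx_N^*\in J$, so $e_m(y_N)=0$ for all $m$ and $T'_M(y_N)=T_{M,1}(y_N)$. For $M<N$ this is $0$ by Amitsur–Levitzki, as in 7.4. For $M=N$,
$$T'_N(y_N)=\int_{U(N)^2}\mathrm{tr}\big(\rho(x_N)\rho(x_N)^*\big)\,d\rho>0,$$
because the integrand is continuous, nonnegative and positive at $\rho_0$, and Haar measure has full support. The traces $T'_2,T'_3,\dots$ vanish on $[L,L]+Z$. So by triangularity the classes of $y_2,y_3,\dots$ in $L/([L,L]+Z)$ are linearly independent. This completes the proof of Theorem 2. $\square$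

## 9. All compact surfaces by genus and number of boundary components

It remains to collect the cases of Theorem 3. Let $\Sigma$ be compact, connected, oriented, of genus $g$ with $r$ boundary components. If $r\ge2$, the abelianization is infinite dimensional by Lemma 4(b). If $r\le1$ and $g=0$, $\Sigma$ is a sphere or a disc, and if $r=0$ and $g=1$ it is a closed torus; these are finitely generated by Lemma 4(a). The remaining cases, $r=1$ with $g\ge1$ and $r=0$ with $g\ge2$, are exactly the admissible surfaces, and Theorem 1 gives an infinite-dimensional abelianization. Hence $\mathbb Q\hat\pi$ is finitely generated exactly for the sphere, the disc and the closed torus. $\square$
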